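\title{Tori do not detect coamenability of compact matrix quantum groups}

\begin{abstract}
A closed subgroup $G\subset U_N^+$ has a family of tori $T_Q$, indexed by $Q\in U_N$, each of which is the dual of a discrete group $\Lambda_Q$. We consider the conjecture that $G$ is coamenable if and only if every $\Lambda_Q$ is amenable. The ``only if'' part always holds, and the ``if'' part fails for every $N\ge2$. The counterexamples are obtained by conjugating the coproduct of a group algebra $C^*(\Gamma)$ by a unitary built from a bicharacter on the dual of a finite abelian subgroup of $\Gamma$. We determine all closed quantum subgroups of these twisted group duals. For Thompson's group $V$ this gives a non-coamenable compact matrix quantum group with no proper nontrivial closed quantum subgroup, all of whose tori are trivial.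
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Compact matrix quantum groups and coamenability}

A morphism of $C^*$-algebras is a unital $*$-homomorphism, and an antimorphism is a unital $*$-preserving linear map that reverses products. The sign $\otimes$ denotes the minimal tensor product between $C^*$-algebras and the algebraic tensor product otherwise.

Let $N\ge1$. A \emph{closed subgroup} $G\subset U_N^+$, or compact matrix quantum group in the sense of Woronowicz, is given by a \emph{Woronowicz algebra} $(C(G),u)$. Here $C(G)$ is a $C^*$-algebra generated by the entries of a unitary $u=(u_{ij})\in M_N(C(G))$ whose conjugate $\bar u=(u_{ij}^*)$ is also unitary, and there are morphisms $\Delta$, $\varepsilon$ and an antimorphism $S$ with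
\begin{equation}\label{eq:axioms}
\Delta(u_{ij})=\sum_k u_{ik}\otimes u_{kj},\qquad \varepsilon(u_{ij})=\delta_{ij},\qquad S(u_{ij})=u_{ji}^*.
\end{equation}
Let $\mathcal O(G)$ be the $*$-algebra generated by the $u_{ij}$. We always take $C(G)$ \emph{full}, that is, equal to the enveloping $C^*$-algebra of $\mathcal O(G)$: every $*$-representation of $\mathcal O(G)$ on a Hilbert space extends to $C(G)$.

There is a unique state $h$ on $C(G)$, the \emph{Haar state}, with $(h\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes h)\Delta=h(\cdot)1$. The image of $C(G)$ in the GNS representation of $h$ is the reduced algebra $C_{red}(G)$, and $G$ is \emph{coamenable} if the surjection $C(G)\to C_{red}(G)$ is an isomorphism. Equivalently, the dual discrete quantum group $\widehat G$ is amenable.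

The model case is that of a discrete group $\Gamma$ generated by $g_1,\dots,g_N$. The enveloping $C^*$-algebra of the group algebra $\mathbb C[\Gamma]$ is $C^*(\Gamma)$, and its universal property provides maps
\[
\Delta_0(g)=g\otimes g,\qquad \varepsilon(g)=1,\qquad S_0(g)=g^{-1}\qquad(g\in\Gamma).
\]
So $(C^*(\Gamma),\mathrm{diag}(g_1,\dots,g_N))$ is a full Woronowicz algebra, and the quantum group that it defines is written $\widehat\Gamma$. Its Haar state is the trace $\tau(g)=\delta_{g,1}$, because $(\tau\otimes\mathrm{id})(g\otimes g)=\tau(g)g=\tau(g)1$ and likewise on the other side. The GNS representation of $\tau$ is the left regular representation $\lambda$, so $C_{red}(\widehat\Gamma)=C_r^*(\Gamma)$. By Hulanicki's theorem, $C^*(\Gamma)\to C_r^*(\Gamma)$ is injective if and only if $\Gamma$ is amenable. Thus $\widehat\Gamma$ is coamenable exactly when $\Gamma$ is amenable. We call $G$ a \emph{group dual} if there are a discrete group $\Lambda$ and an isomorphism $C(G)\cong C^*(\Lambda)$ that carries $\Delta$ to $\Delta_0$.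

\subsection{Tori}

For $Q\in U_N$, the torus $T_Q\subset G$ is obtained by forcing the matrix $QuQ^*$ to be diagonal:
\[
C(T_Q)=C(G)\Big/\Big\langle (QuQ^*)_{ij}=0\ \Big|\ i\ne j\Big\rangle .
\]
The images $g_i$ of the entries $(QuQ^*)_{ii}$ are unitaries. Let $\Lambda_Q=\langle g_1,\dots,g_N\rangle$ be the group that they generate in $C(T_Q)$. It is known that $C(T_Q)=C^*(\Lambda_Q)$, so that $T_Q=\widehat{\Lambda}_Q$ is a group dual; the proof is recalled in Lemma~\ref{lem:torus}. The torus $T_Q$ is coamenable exactly when the discrete group $\Lambda_Q$ is amenable. The following conjecture is posed in \cite{banica}.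

\begin{quote}
\textbf{Conjecture.} \emph{A closed subgroup $G\subset U_N^+$ is coamenable if and only if each of the tori $T_Q$, $Q\in U_N$, is coamenable.}
\end{quote}

A positive answer would reduce an analytic property of $G$ to the amenability of ordinary groups, and the basic examples point to a positive answer. If $C(G)$ is commutative, then $G$ is a closed subgroup of $U_N$ and $T_Q=\{g\in G: QgQ^*\text{ is diagonal}\}$. Every unitary matrix is diagonalizable, so $G$ is the union of its tori; moreover $G$ is coamenable, since the Haar measure has full support, and every $\Lambda_Q$ is abelian. If $G=\widehat\Gamma$ with $u=\mathrm{diag}(g_1,\dots,g_N)$, then $T_1=G$, so a single torus sees everything. If $G=U_N^+$, where $C(G)$ is universal among the algebras generated by the entries of a matrix $u$ with $u$ and $\bar u$ unitary, then $C(T_Q)$ is the universal $C^*$-algebra generated by $N$ unitaries and $\Lambda_Q$ is the free group $F_N$. For $N\ge2$ this group is not amenable, and $U_N^+$ is not coamenable, by Theorem~\ref{thm:A} below.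

\subsection{Results}

One implication always holds; the other fails as soon as $N\ge2$.

\begin{theorem}\label{thm:A}
If $G\subset U_N^+$ is coamenable, then $\Lambda_Q$ is amenable for every $Q\in U_N$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $N\ge2$ there is a non-coamenable $G\subset U_N^+$ all of whose tori $T_Q$, $Q\in U_N$, are coamenable. For $N=1$ the conjecture holds.
\end{theorem}

The counterexample belongs to a family whose subgroups can be described completely. A \emph{closed quantum subgroup} of $G$ is a compact matrix quantum group $H$, with $C(H)$ full, together with a surjective morphism $\pi:C(G)\to C(H)$ such that $(\pi\otimes\pi)\Delta=\Delta_H\pi$ and $\pi(\mathcal O(G))=\mathcal O(H)$. Two such subgroups are identified when the morphisms $\pi$ have the same kernel. For a finite abelian group $A$ with dual group $\widehat A$, the minimal projections of $\mathbb C[A]$ are $p_\chi=|A|^{-1}\sum_{x\in A}\overline{\chi(x)}\,x$, $\chi\in\widehat A$. A \emph{bicharacter} is a map $\sigma:\widehat A\times\widehat A\to\mathbb T$ that is multiplicative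 in each variable. The image of a tensor $\Omega$ under the flip $x\otimes y\mapsto y\otimes x$ is written $\Omega_{21}$.

\begin{theorem}\label{thm:C}
Let $\Gamma$ be a finitely generated group, $A\subset\Gamma$ a finite abelian subgroup, $\sigma:\widehat A\times\widehat A\to\mathbb T$ a bicharacter, and $\Omega=\sum_{\chi,\psi}\sigma(\chi,\psi)\,p_\chi\otimes p_\psi$.
\begin{enumerate}
\item[(1)] There is a compact matrix quantum group $G=G(\Gamma,A,\sigma)$ with $C(G)=C^*(\Gamma)$ and $\Delta=\Omega\Delta_0(\cdot)\Omega^*$. It is coamenable if and only if $\Gamma$ is amenable.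
\item[(2)] The closed quantum subgroups of $G$ correspond exactly to the normal subgroups $M\lhd\Gamma$. The subgroup attached to $M$ has function algebra $C^*(\Gamma/M)$, and it is coamenable if and only if $\Gamma/M$ is amenable. It is a group dual if and only if the image of $\Omega_{21}^*\Omega$ commutes with $g\otimes g$ for all $g\in\Gamma/M$.
\item[(3)] There is a non-coamenable $G$ of this type whose only closed quantum subgroups are $\{1\}$ and $G$, and all of whose tori $T_Q$ are trivial.
\end{enumerate}
\end{theorem}

In (3) the only proper closed quantum subgroup is the trivial group, which is coamenable. So neither the tori nor any other family of proper closed quantum subgroups can detect coamenability.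

\subsection{The idea}

Coamenability depends only on the algebra $C(G)$ and the state $h$. The tori depend on the coproduct: a torus is a quotient of $C(G)$ on which $\Delta$ becomes invariant under the flip. We therefore start from a non-amenable group $\Gamma$ and change $\Delta_0$ without changing $C^*(\Gamma)$ or $\tau$. Conjugation by a unitary $\Omega\in\mathbb C[A]\otimes\mathbb C[A]$ does this. The quotients of the twisted quantum group still come from quotient groups $\bar\Gamma$ of $\Gamma$, but flip invariance is now a constraint: the image of $\Omega_{21}^*\Omega$ must commute with all $g\otimes g$, $g\in\bar\Gamma$.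

If $A$ is cyclic, the constraint is empty: with $\widehat A=\langle\chi\rangle$ we have $\sigma(\chi^m,\chi^n)=\sigma(\chi,\chi)^{mn}$, so $\Omega_{21}=\Omega$, and $G$ is again a group dual by Theorem~\ref{thm:C}(2). The smallest useful $A$ is therefore the Klein four-group. For a suitable $\sigma$, all sixteen tensors $x\otimes y$, $x,y\in A$, occur in $\Omega_{21}^*\Omega$, and the constraint forces the image of $A$ in $\bar\Gamma$ to be normal or to have order less than $4$. It remains to find a non-amenable $\Gamma\supset A$ all of whose quotients of these two kinds are amenable. A two-dimensional example is worked out by hand in Section~\ref{sec:example}, and a simple group gives the extreme example in Section~\ref{sec:thompson}.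

\section{Background}\label{sec:background}

\subsection{Standard facts}

A \emph{unitary representation} of $G$ is a unitary $w\in M_n(\mathcal O(G))$ with $\Delta(w_{ij})=\sum_kw_{ik}\otimes w_{kj}$. Its \emph{character} is $\sum_iw_{ii}$, and its space of fixed vectors is $\mathrm{Fix}(w)=\{\xi\in\mathbb C^n:\sum_jw_{ij}\xi_j=\xi_i1\text{ for all }i\}$. Both $u$ and $\bar u$ are unitary representations. So are direct sums $w\oplus w'$ and tensor products $w\otimes w'=(w_{ij}w'_{kl})_{(i,k),(j,l)}$, whose characters are the sum and the product of the characters. We use the following results of Woronowicz.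
\begin{enumerate}
\item[(W1)] The Haar state exists, is unique, and induces a faithful state on $C_{red}(G)$.
\item[(W2)] The value of $h$ on the character of $w$ is $\dim\mathrm{Fix}(w)$.
\item[(W3)] The entries of the irreducible unitary representations, one from each equivalence class, form a basis of $\mathcal O(G)$.
\end{enumerate}
Finite groups and abelian groups are amenable, the free group $F_2$ is not, and amenability passes to subgroups, quotients and extensions. An amenable group acting by homeomorphisms on a compact space preserves a Borel probability measure. Besides Hulanicki's theorem we use Kesten's theorem: if $\Lambda$ is generated by $g_1,\dots,g_N$, then $\|\sum_i\lambda(g_i)+\lambda(g_i^{-1})\|\le2N$, with equality if and only if $\Lambda$ is amenable.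

\subsection{Three lemmas}

The first lemma shortens the verification of the axioms.

\begin{lemma}\label{lem:bar}
Let $B$ be a unital $C^*$-algebra, $u\in M_N(B)$ a unitary, and $S$ an antimorphism of $B$ with $S(u_{ij})=u_{ji}^*$. Then $\bar u$ is unitary.
\end{lemma}

\begin{proof}
We have $S(u_{ij}^*)=u_{ji}$. Applying $S$ to $\sum_ku_{ik}u_{jk}^*=\delta_{ij}$ and to $\sum_ku_{ki}^*u_{kj}=\delta_{ij}$ gives $\sum_ku_{kj}u_{ki}^*=\delta_{ij}$ and $\sum_ku_{jk}^*u_{ik}=\delta_{ij}$. The left sides are $(\bar u^*\bar u)_{ji}$ and $(\bar u\bar u^*)_{ji}$.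
\end{proof}

The second lemma recognizes group algebras.

\begin{lemma}\label{lem:grouplike}
Let $D$ be a complex vector space and $\delta:D\to D\otimes D$ a linear map. The set of nonzero $x\in D$ with $\delta(x)=x\otimes x$ is linearly independent.
\end{lemma}

\begin{proof}
Otherwise a shortest linear relation gives $x=\sum_ic_ix_i$, where $x,x_1,\dots,x_n$ are distinct elements of the set and $x_1,\dots,x_n$ are linearly independent. Applying $\delta$ yields $\sum_ic_i\,x_i\otimes x_i=\sum_{i,j}c_ic_j\,x_i\otimes x_j$. The tensors $x_i\otimes x_j$ are linearly independent, so $c_ic_j=0$ for $i\ne j$ and $c_i^2=c_i$. Hence at most one $c_i$ is nonzero, and it equals $1$. Then $x=0$ or $x=x_i$, a contradiction.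
\end{proof}

\begin{lemma}\label{lem:torus}
Let $G\subset U_N^+$, $Q\in U_N$, and let $\pi:C(G)\to C(T_Q)$ be the quotient map. Then $C(T_Q)=C^*(\Lambda_Q)$, $\pi(\mathcal O(G))=\mathbb C[\Lambda_Q]$ and $(\pi\otimes\pi)\Delta=\Delta_0\pi$. Thus $T_Q=\widehat\Lambda_Q$ is a closed quantum subgroup of $G$ and a group dual.
\end{lemma}

\begin{proof}
The matrix $v=QuQ^*$ is unitary, its entries have the same span as those of $u$, and $\Delta(v_{ij})=\sum_kv_{ik}\otimes v_{kj}$, $\varepsilon(v_{ij})=\delta_{ij}$. Let $I\subset\mathcal O(G)$ be the ideal generated by the $v_{ij}$ and $v_{ij}^*$ with $i\ne j$, and let $\rho:\mathcal O(G)\to D=\mathcal O(G)/I$ be the quotient map. Since $\varepsilon(I)=0$, we have $D\ne0$. The matrix $\rho(v)$ is diagonal and unitary, so the elements $\gamma_i=\rho(v_{ii})$ are unitaries, and the group $\Lambda$ that they generate spans $D$. For $i\ne j$ each term $v_{ik}\otimes v_{kj}$ has a leg in $I$, so $(\rho\otimes\rho)\Delta$ vanishes on $I$ and induces a $*$-homomorphism $\delta:D\to D\otimes D$ with $\delta(\gamma_i)=\gamma_i\otimes\gamma_i$.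 Then $\delta(\gamma)=\gamma\otimes\gamma$ for all $\gamma\in\Lambda$, and Lemma~\ref{lem:grouplike} gives $D=\mathbb C[\Lambda]$.

Representations of $C(T_Q)$ are representations of $C(G)$ that vanish on $I$. By fullness these are the $*$-representations of $D$, that is, the unitary representations of $\Lambda$. Hence $C(T_Q)=C^*(\Lambda)$ with $g_i=\gamma_i$, and $\Lambda_Q=\Lambda$ because $\Lambda$ embeds in $C^*(\Lambda)$. Finally, $(\pi\otimes\pi)\Delta$ and $\Delta_0\pi$ both send $v_{ij}$ to $\delta_{ij}\,g_i\otimes g_i$.
\end{proof}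

\section{Coamenability passes to tori}\label{sec:A}

Kesten's theorem reduces the amenability of $\Lambda_Q$ to a lower bound on the norm of one self-adjoint element. The norm is controlled by moments, the moments count fixed vectors by (W2), and a subgroup has at least as many fixed vectors as the whole group.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $s=\sum_i(u_{ii}+u_{ii}^*)$, the character of $w=u\oplus\bar u$, and let $\|s\|_{red}$ be the norm of its image in $C_{red}(G)$. Since $G$ is coamenable, $\varepsilon$ is a morphism $C_{red}(G)=C(G)\to\mathbb C$, and $\varepsilon(s)=2N$ gives $\|s\|_{red}\ge2N$. This is the only use of the hypothesis. By (W1), $h$ is faithful on $C_{red}(G)$, so the spectral measure of the self-adjoint element $s$ with respect to $h$ has the whole spectrum as its support. Therefore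
\[
\lim_{k\to\infty}h(s^{2k})^{1/2k}=\|s\|_{red}\ge2N .
\]
Let $\pi:C(G)\to C^*(\Lambda_Q)$ be as in Lemma~\ref{lem:torus}. Then $\pi(w^{\otimes2k})$ is a unitary representation of $T_Q$ with character $\pi(s)^{2k}$. Applying $\pi$ to the equations that define $\mathrm{Fix}(w^{\otimes2k})$ shows that $\mathrm{Fix}(w^{\otimes2k})\subset\mathrm{Fix}(\pi(w^{\otimes2k}))$. The Haar state of $T_Q$ is the trace $\tau$ of $\Lambda_Q$, so (W2), used for $G$ and for $T_Q$, gives
\begin{equation}\label{eq:moments}
h(s^{2k})=\dim\mathrm{Fix}(w^{\otimes2k})\le\dim\mathrm{Fix}(\pi(w^{\otimes2k}))=\tau(\pi(s)^{2k})\le\|\lambda(\pi(s))\|^{2k}.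
\end{equation}
Hence $\|\lambda(\pi(s))\|\ge2N$. Conjugation by the scalar matrix $Q$ preserves the sum of the diagonal entries, so $\pi(\sum_iu_{ii})=\sum_ig_i$ and $\pi(s)=\sum_i(g_i+g_i^{-1})$. Since the $g_i$ generate $\Lambda_Q$, Kesten's theorem shows that $\Lambda_Q$ is amenable.
\end{proof}

The first inequality in \eqref{eq:moments} bounds the moments of $s$ only from above, so the argument gives nothing in the opposite direction.

\section{A twisted group dual in $U_2^+$}\label{sec:example}

\subsection{The group}

We want a non-amenable group $\Gamma$ containing a Klein four-group $A=\{1,a,b,ab\}$ such that a quotient of $\Gamma$ is amenable whenever the image of $A$ is normal or has order less than $4$. If $\Gamma$ is generated by $A$ and one more element $t$, the first case is settled, because the quotient is then an extension of a cyclic group by a finite group. For the second case we impose $tbt^{-1}=a$, so that $a$ and $b$ can only be killed together. The conjugates $a_n=t^nat^{-n}$ are then involutions, $b=a_{-1}$, and consecutive $a_n$ commute. We impose nothing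 else. Let
\[
W=\langle a_n\ (n\in\mathbb Z)\mid a_n^2=1,\ a_na_{n+1}=a_{n+1}a_n\rangle,\qquad \Gamma=W\rtimes\mathbb Z,
\]
where the generator $t$ of $\mathbb Z$ acts by the shift $ta_nt^{-1}=a_{n+1}$. With $a=a_0$ and $b=a_{-1}$ we have $\Gamma=\langle a,b,t\rangle$ and
\begin{equation}\label{eq:relations}
a^2=b^2=1,\qquad ab=ba,\qquad tb=at .
\end{equation}
The subgroup $A=\{1,a,b,ab\}$ has order $4$, because the $a_n$ map to a basis of the abelianization $\bigoplus_{\mathbb Z}\mathbb Z_2$ of $W$.

\begin{lemma}\label{lem:nonamenable}
The group $\Gamma$ is not amenable.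
\end{lemma}

\begin{proof}
Send $a_0,a_2,a_4$ to the generators $x,y,z$ of $\mathbb Z_2*\mathbb Z_2*\mathbb Z_2$ and all other $a_n$ to $1$. Of two consecutive $a_n$, the one with odd index goes to $1$, so the relations are respected and we get a surjection $W\to\mathbb Z_2*\mathbb Z_2*\mathbb Z_2$. We claim that $xy$ and $yz$ generate a free group of rank $2$. Consider a nonempty product of blocks that are alternately nonzero powers of $xy$ and of $yz$. A block is an alternating word of one of the forms $x\cdots y$, $y\cdots x$, $y\cdots z$, $z\cdots y$, so it has the letter $y$ at exactly one end. At the junction of two blocks, either the adjacent letters differ, or both are $y$; in that case they cancel and leave an $x$ next to a $z$. Each block loses at most one letter, and the resulting word is nonempty with no two equal adjacent letters, so it is not $1$ in the free product. Thus $F_2$ is a subgroup of a quotient of a subgroup of $\Gamma$.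
\end{proof}

\subsection{The quantum group}

Let $p=\frac{1+a}2$, $q=\frac{1-a}2$, $p'=\frac{1+b}2$, $q'=\frac{1-b}2$. These are commuting projections in $\mathbb C[A]$ with $p+q=p'+q'=1$, and the relation $tb=at$ reads
\begin{equation}\label{eq:tp}
tp'=pt,\qquad tq'=qt .
\end{equation}
Define
\begin{align}
\Omega&=p\otimes1+q\otimes b=1\otimes p'+a\otimes q'=\tfrac12(1\otimes1+a\otimes1+1\otimes b-a\otimes b),\label{eq:omega}\\
\nu&=p+qb=p'+q'a=\tfrac12(1+a+b-ab).\label{eq:nu}
\end{align}
Both are self-adjoint, and $\Omega^2=p\otimes1+q\otimes1=1$, $\nu^2=p+q=1$. On $C^*(\Gamma)$ put $\Delta=\Omega\Delta_0(\cdot)\Omega$ and $S=\nu S_0(\cdot)\nu$, and keep $\varepsilon$. Then $\Delta$ and $\varepsilon$ are morphisms and $S$ is an antimorphism. The element $t$ no longer satisfies $\Delta(t)=t\otimes t$, and what is needed is a unitary matrix that satisfies \eqref{eq:axioms} and whose entries generate $C^*(\Gamma)$. Let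
\begin{equation}\label{eq:u}
u=\begin{pmatrix}pt&qta\\ qbt&pbta\end{pmatrix}=\begin{pmatrix}1&0\\0&b\end{pmatrix}\begin{pmatrix}p&q\\q&p\end{pmatrix}\begin{pmatrix}t&0\\0&ta\end{pmatrix}.
\end{equation}
Remark~\ref{rem:pauli} explains where this matrix comes from.

\begin{proposition}\label{prop:example}
The pair $(C^*(\Gamma),u)$, with $\Delta,\varepsilon,S$ as above, is a Woronowicz algebra, and the $*$-algebra generated by the entries of $u$ is $\mathbb C[\Gamma]$.
\end{proposition}

\begin{proof}
\emph{Unitarity.} The matrix $u$ is a product of three unitaries. The unitarity of $\bar u$ will follow from Lemma~\ref{lem:bar} once the antipode is computed.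

\emph{Generation.} Let $\mathcal O\subset\mathbb C[\Gamma]$ be the $*$-algebra generated by the $u_{ij}$. It contains $u_{11}u_{11}^*=p$ and $u_{11}^*u_{11}=t^{-1}pt=p'$, hence $a$ and $b$. It then contains $bu_{21}=qt$ and $t=pt+qt$. So $\mathcal O=\mathbb C[\Gamma]$.

\emph{Coproduct.} We have $\Delta_0(p)=p\otimes p+q\otimes q$ and $\Delta_0(q)=p\otimes q+q\otimes p$. The first form of $\Omega$ in \eqref{eq:omega} is convenient on the left of $t\otimes t$, and the second form, with \eqref{eq:tp}, on the right:
\[
\Omega\Delta_0(p)=p\otimes p+q\otimes bq,\quad \Omega\Delta_0(q)=p\otimes q+q\otimes bp,\quad (t\otimes t)\Omega=t\otimes pt+ta\otimes qt .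
\]
Since $\Omega$ commutes with $a\otimes a$ and $b\otimes b$, and $pq=0$ kills two of the four terms in each product,
\[
\begin{aligned}
\Delta(pt)&=(p\otimes p+q\otimes bq)(t\otimes pt+ta\otimes qt)=pt\otimes pt+qta\otimes qbt,\\
\Delta(qta)&=(p\otimes q+q\otimes bp)(ta\otimes pta+t\otimes qta)=pt\otimes qta+qta\otimes pbta,\\
\Delta(qbt)&=(b\otimes b)(p\otimes q+q\otimes bp)(t\otimes pt+ta\otimes qt)\\
&=qbt\otimes pt+pbta\otimes qbt,\\
\Delta(pbta)&=(b\otimes b)(p\otimes p+q\otimes bq)(ta\otimes pta+t\otimes qta)\\
&=qbt\otimes qta+pbta\otimes pbta .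
\end{aligned}
\]
These are the four identities $\Delta(u_{ij})=u_{i1}\otimes u_{1j}+u_{i2}\otimes u_{2j}$.

\emph{Counit.} Since $\varepsilon(p)=1$ and $\varepsilon(q)=0$, we get $\varepsilon(u_{ij})=\delta_{ij}$.

\emph{Antipode.} By \eqref{eq:nu}, $p\nu=p$, $q\nu=qb$, $\nu p'=p'$, $\nu q'=aq'$. With \eqref{eq:tp}, the last two identities give $\nu t^{-1}p=t^{-1}p$ and $\nu t^{-1}q=at^{-1}q$. The map $S_0$ fixes $a,b,p,q$, and $\nu$ commutes with $a$ and $b$. Hence
\[
\begin{aligned}
S(pt)&=\nu t^{-1}p\nu=t^{-1}p\nu=t^{-1}p=u_{11}^*,\\
S(qta)&=a\nu t^{-1}q\nu=t^{-1}q\nu=t^{-1}qb=u_{21}^*,\\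
S(qbt)&=\nu t^{-1}q\nu b=at^{-1}q\nu b=at^{-1}q=u_{12}^*,\\
S(pbta)&=a\nu t^{-1}p\nu b=at^{-1}p\nu b=at^{-1}pb=u_{22}^* .
\end{aligned}
\]
\end{proof}

Let $G\subset U_2^+$ be the quantum group so defined. Two of its tori can be computed directly, and they show the two mechanisms that make all tori amenable.

\begin{example}[$A$ collapses]\label{ex:identity}
Let $Q=1$. Each of the relations $qta=0$, $qbt=0$ is equivalent to $q=0$, that is, to $a=1$. This kills all the conjugates $a_n$, so $C(T_1)=C^*(\mathbb Z)$, $g_1=g_2=t$ and $\Lambda_1=\mathbb Z$.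
\end{example}

\begin{example}[$A$ becomes normal]\label{ex:hadamard}
Let $Q=\frac1{\sqrt2}\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$. The off-diagonal entries of $QuQ^*$ are $\frac12(u_{11}-u_{22})\mp\frac12(u_{12}-u_{21})$, so the relations are $pt=pbta$ and $qta=qbt$. The second one is $qt=qbta$, so together they say that $t=bta$, that is, $a_{-2}=a_0$. Hence $C(T_Q)=C^*(\bar\Gamma)$, where $\bar\Gamma=A\rtimes\mathbb Z$ is the quotient of $\Gamma$ by the relations $a_n=a_{n+2}$, in which $t$ exchanges $a$ and $b$. The diagonal entries are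
\[
g_1=u_{11}+u_{12}=t(p'+q'a)=t\nu,\qquad g_2=u_{11}-u_{12}=t(p'-q'a)=tb\nu=ag_1 .
\]
So $\Lambda_Q=\langle a,t\nu\rangle$. Conjugation by $t\nu$ exchanges $a$ and $b$, so $A$ is a normal subgroup of $\Lambda_Q$ with cyclic quotient, and $\Lambda_Q$ is amenable.
\end{example}

In both examples $C(T_Q)$ is the group algebra of a quotient $\bar\Gamma$ of $\Gamma$. In the second one, $g_1=\frac12(t+ta+tb-tab)$ is not an element of $\bar\Gamma$: the groups $\Lambda_Q$ and $\bar\Gamma$ are different groups of unitaries in the same algebra. For a general $Q$ we need to know that $C(T_Q)$ is still of the form $C^*(\bar\Gamma)$, that $\Lambda_Q$ and $\bar\Gamma$ are amenable simultaneously, and which $\bar\Gamma$ can occur. The next section answers these questions without computing any torus.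

\section{Quantum subgroups of twisted group duals}\label{sec:twist}

\begin{proposition}\label{prop:twist}
Let $\Gamma$ be a discrete group, $A\subset\Gamma$ a finite abelian subgroup, $\Omega\in\mathbb C[A]\otimes\mathbb C[A]$ a unitary, and $F=\Omega_{21}^*\Omega$. Let $G\subset U_N^+$ be such that $C(G)=C^*(\Gamma)$, $\mathcal O(G)=\mathbb C[\Gamma]$ and $\Delta=\Omega\Delta_0(\cdot)\Omega^*$.
\begin{enumerate}
\item[(a)] The algebra $C(G)$ is full, the Haar state is $\tau$, and $G$ is coamenable if and only if $\Gamma$ is amenable.
\item[(b)] Let $H$ be a closed quantum subgroup of $G$, given by $\pi:C(G)\to C(H)$. Put $\bar g=\pi(g)$, $\bar\Gamma=\pi(\Gamma)$, $\bar A=\pi(A)$, $\bar\Omega=(\pi\otimes\pi)(\Omega)$ and $\bar F=(\pi\otimes\pi)(F)$. Then the group $\bar\Gamma$ is linearly independent in $C(H)$, $\mathcal O(H)=\mathbb C[\bar\Gamma]$, $C(H)=C^*(\bar\Gamma)$, $\Delta_H=\bar\Omega\Delta_0(\cdot)\bar\Omega^*$, and $H$ is coamenable if and only if $\bar\Gamma$ is amenable.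
\item[(c)] The subgroup $H$ in \textup{(b)} is a group dual if and only if $\bar F$ commutes with $\bar g\otimes\bar g$ for all $g\in\Gamma$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Fullness holds because $C^*(\Gamma)$ is the enveloping $C^*$-algebra of $\mathbb C[\Gamma]$. We check that $(\tau\otimes\mathrm{id})\Delta(g)=\tau(g)1$ for $g\in\Gamma$. If $g\notin A$, then $\Omega(g\otimes g)\Omega^*$ is a linear combination of tensors $xgx'\otimes ygy'$ with $x,x',y,y'\in A$, and $xgx'\ne1$ because $A$ is a subgroup that does not contain $g$. So both sides vanish. If $g\in A$, then $\Delta(g)=g\otimes g$ because $A$ is abelian, and $(\tau\otimes\mathrm{id})\Delta(g)=\tau(g)g=\tau(g)1$. The same two cases, with $ygy'$ in place of $xgx'$, give $(\mathrm{id}\otimes\tau)\Delta(g)=\tau(g)1$. By linearity, continuity and (W1), $\tau$ is the Haar state. So $C(G)\to C_{red}(G)$ is the map $C^*(\Gamma)\to C_r^*(\Gamma)$, and Hulanicki's theorem applies.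

(b) The elements $\bar g$ need not satisfy $\Delta_H(\bar g)=\bar g\otimes\bar g$, but the twist can be undone inside $H$. Let $\delta=\bar\Omega^*\Delta_H(\cdot)\bar\Omega$. Then
\[
\delta(\bar g)=\bar\Omega^*\,(\pi\otimes\pi)\big(\Omega(g\otimes g)\Omega^*\big)\,\bar\Omega=\bar g\otimes\bar g .
\]
The space $\mathcal O(H)=\pi(\mathbb C[\Gamma])$ is spanned by $\bar\Gamma$, so $\delta$ maps it to $\mathcal O(H)\otimes\mathcal O(H)$. The $\bar g$ are unitaries in a nonzero algebra, so $\bar\Gamma$ is linearly independent by Lemma~\ref{lem:grouplike}. Hence $\mathcal O(H)=\mathbb C[\bar\Gamma]$ as $*$-algebras, and $C(H)=C^*(\bar\Gamma)$ because $C(H)$ is full. Now $\delta=\Delta_0$, that is, $\Delta_H=\bar\Omega\Delta_0(\cdot)\bar\Omega^*$ with $\bar\Omega\in\mathbb C[\bar A]\otimes\mathbb C[\bar A]$, and (a) applies to $H,\bar\Gamma,\bar A,\bar\Omega$.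

(c) The flip sends $\Delta_H(\bar g)=\bar\Omega(\bar g\otimes\bar g)\bar\Omega^*$ to $\bar\Omega_{21}(\bar g\otimes\bar g)\bar\Omega_{21}^*$, and these two elements are equal if and only if $\bar F=\bar\Omega_{21}^*\bar\Omega$ commutes with $\bar g\otimes\bar g$. So the condition says that $\Delta_H$ is invariant under the flip. This holds for a group dual. Conversely, suppose that $\Delta_H$ is flip invariant and that $w$ is an irreducible unitary representation of $H$ of dimension $n\ge2$. Then $\sum_kw_{1k}\otimes w_{k2}=\Delta_H(w_{12})=\sum_kw_{k2}\otimes w_{1k}$. The tensors $w_{ij}\otimes w_{kl}$ are linearly independent by (W3), and $w_{11}\otimes w_{12}$ occurs on the left but not on the right, a contradiction. So the irreducible unitary representations are the unitaries $\gamma\in\mathcal O(H)$ with $\Delta_H(\gamma)=\gamma\otimes\gamma$. They form a group $\Lambda$, which is a basis of $\mathcal O(H)$ by (W3). Thus $\mathcal O(H)=\mathbb C[\Lambda]$, and $C(H)=C^*(\Lambda)$ by fullness.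
\end{proof}

By Lemma~\ref{lem:torus}, parts (b) and (c) apply to $H=T_Q$. The coamenability of $T_Q$ is equivalent to the amenability of $\Lambda_Q$, because $T_Q=\widehat\Lambda_Q$, and to the amenability of $\bar\Gamma$, by (b). Hence, for the quotient map $\pi:C(G)\to C(T_Q)$,
\begin{equation}\label{eq:bridge}
\Lambda_Q\text{ is amenable}\iff\bar\Gamma=\pi(\Gamma)\text{ is amenable}.
\end{equation}
For the Klein four-group, the condition in (c) has a consequence in terms of groups alone.

\begin{lemma}\label{lem:normal}
In Proposition~\ref{prop:twist}, let $A=\{1,a,b,ab\}$ be a Klein four-group and let $\Omega$ be given by \eqref{eq:omega}. If $H$ is a group dual and $|\bar A|=4$, then $\bar A$ is normal in $\bar\Gamma$.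
\end{lemma}

\begin{proof}
Write $\Omega=\frac12\sum_{i,l}(-1)^{il}a^i\otimes b^l$ and $\Omega_{21}^*=\Omega_{21}=\frac12\sum_{j,k}(-1)^{jk}b^j\otimes a^k$, with indices in $\{0,1\}$. Then
\[
F=\tfrac14\sum_{i,j,k,l}(-1)^{il+jk}\,a^ib^j\otimes a^kb^l ,
\]
and each of the sixteen pairs in $A\times A$ occurs exactly once, with coefficient $\pm\frac14$. By Proposition~\ref{prop:twist}(b), $\bar F$ lies in $\mathbb C[\bar\Gamma]\otimes\mathbb C[\bar\Gamma]=\mathbb C[\bar\Gamma\times\bar\Gamma]$. Since $|\bar A|=4$, the sixteen pairs remain distinct, no cancellation occurs, and the support of $\bar F$ is $\bar A\times\bar A$. By (c), conjugation by $\bar g\otimes\bar g$ fixes $\bar F$, so it preserves the support, and $\bar g\bar A\bar g^{-1}=\bar A$ for all $g\in\Gamma$.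
\end{proof}

The hypothesis $|\bar A|=4$ cannot be dropped from the argument: if $\bar a=1$, then $\bar q=0$ and $\bar\Omega=1$, so (c) puts no restriction on $\bar\Gamma$. This is why $a$ and $b$ were made conjugate in \eqref{eq:relations}.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $N\ge2$, and let $\Gamma,A,\Omega,u$ be as in Section~\ref{sec:example}. The matrix $u\oplus1_{N-2}$, with the same $\Delta,\varepsilon,S$, is unitary with unitary conjugate, satisfies \eqref{eq:axioms}, and its entries generate $\mathbb C[\Gamma]$, by Proposition~\ref{prop:example}. It defines a closed subgroup $G\subset U_N^+$ to which Proposition~\ref{prop:twist} applies. By (a) and Lemma~\ref{lem:nonamenable}, $G$ is not coamenable.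

Let $Q\in U_N$ and $H=T_Q$. The group $\bar\Gamma$ is generated by $\bar a,\bar b,\bar t$, with $\bar t\bar b\bar t^{-1}=\bar a$. If $|\bar A|=4$, then $\bar A$ is a finite normal subgroup of $\bar\Gamma$ by Lemma~\ref{lem:normal}, and $\bar\Gamma/\bar A$ is generated by the class of $\bar t$, so $\bar\Gamma$ is amenable. If $|\bar A|<4$, one of $\bar a,\bar b,\bar a\bar b$ equals $1$. If $\bar a=1$ or $\bar b=1$, then both equal $1$, since they are conjugate, and $\bar\Gamma=\langle\bar t\rangle$ is cyclic. If $\bar a\bar b=1$, then $\bar a=\bar b$, so $\bar t\bar b\bar t^{-1}=\bar b$ and $\bar\Gamma$ is abelian. In all cases $\bar\Gamma$ is amenable, and $\Lambda_Q$ is amenable by \eqref{eq:bridge}.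

For $N=1$ there are no off-diagonal entries, so $T_Q=G$. By Lemma~\ref{lem:torus}, $G=\widehat\Lambda_Q$ with $\Lambda_Q=\langle u\rangle$ cyclic. So $G$ and all its tori are coamenable.
\end{proof}

\section{Twisting by a bicharacter}\label{sec:general}

Let $\Gamma,A,\sigma,\Omega$ be as in Theorem~\ref{thm:C}. Proposition~\ref{prop:twist} assumes that the twisted coproduct comes from a Woronowicz algebra, and the task is to construct the matrix $u$. The projections $p_\chi$ are orthogonal with sum $1$, so $\Omega$ is unitary, and
\begin{equation}\label{eq:pchi}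
\Delta_0(p_\chi)=\sum_{\chi'\chi''=\chi}p_{\chi'}\otimes p_{\chi''},\qquad S_0(p_\chi)=p_{\chi^{-1}},\qquad\varepsilon(p_\chi)=\delta_{\chi,1}.
\end{equation}
Since $\Omega$ acts as a scalar on each $p_{\chi'}\otimes p_{\chi''}$, we cut a group element $g$ into the pieces $p_\chi gp_\psi$, whose sum is $g$. By \eqref{eq:pchi},
\begin{equation}\label{eq:pieces}
\Delta(p_\chi gp_\psi)=\sum_{\chi'\chi''=\chi,\ \psi'\psi''=\psi}\sigma(\chi',\chi'')\,\overline{\sigma(\psi',\psi'')}\;p_{\chi'}gp_{\psi'}\otimes p_{\chi''}gp_{\psi''}.
\end{equation}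
Let $L=\widehat A\times\widehat A$, write $g_l=p_\chi gp_\psi$ for $l=(\chi,\psi)$, and let $\omega$ be the bicharacter on $L$ given by $\omega((\chi,\psi),(\chi',\psi'))=\sigma(\chi,\chi')\overline{\sigma(\psi,\psi')}$. Then \eqref{eq:pieces} reads $\Delta(g_l)=\sum_{l'l''=l}\omega(l',l'')\,g_{l'}\otimes g_{l''}$. To assemble the pieces into a representation $\sum_l\lambda_l\otimes g_l$, we need scalar matrices $\lambda_l$ whose multiplication absorbs the factor $\omega$. Below we identify $M_n(B)$ with $M_n(\mathbb C)\otimes B$; then the conditions \eqref{eq:axioms} for a matrix $U$ read $(\mathrm{id}\otimes\Delta)U=U_{12}U_{13}$, $(\mathrm{id}\otimes\varepsilon)U=1$ and $(\mathrm{id}\otimes S)U=U^*$, where the subscripts indicate the tensor legs on which $U$ is placed.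

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
On $\ell^2(L)$ define unitaries by $\lambda_l\delta_m=\omega(l,m)\delta_{lm}$. They are linearly independent, since $\lambda_l\delta_1=\delta_l$, and $\lambda_1=1$. Because $\omega$ is multiplicative in each variable,
\[
\lambda_l\lambda_m\delta_n=\omega(m,n)\,\omega(l,m)\,\omega(l,n)\,\delta_{lmn}=\omega(l,m)\,\lambda_{lm}\delta_n .
\]
So $\lambda_l\lambda_m=\omega(l,m)\lambda_{lm}$, and in particular $\lambda_l^*=\lambda_l^{-1}=\omega(l,l)\lambda_{l^{-1}}$. Put $\nu=\sum_\chi\overline{\sigma(\chi,\chi)}\,p_\chi$, a unitary, and $S=\nu S_0(\cdot)\nu^*$, an antimorphism of $C^*(\Gamma)$. For $g\in\Gamma$ let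
\[
U_g=\sum_{l\in L}\lambda_l\otimes g_l=\sum_{\chi,\psi}\lambda_{(\chi,\psi)}\otimes p_\chi gp_\psi .
\]

\emph{Unitarity.} Since $\omega((\chi,1),(1,\psi))=1$, we have $\lambda_{(\chi,\psi)}=\lambda_{(\chi,1)}\lambda_{(1,\psi)}$, so
\[
U_g=\Big(\sum_\chi\lambda_{(\chi,1)}\otimes p_\chi\Big)(1\otimes g)\Big(\sum_\psi\lambda_{(1,\psi)}\otimes p_\psi\Big)
\]
is a product of three unitaries.

\emph{Coproduct and counit.} By \eqref{eq:pieces},
\[
(\mathrm{id}\otimes\Delta)U_g=\sum_{l',l''}\omega(l',l'')\lambda_{l'l''}\otimes g_{l'}\otimes g_{l''}=\sum_{l',l''}\lambda_{l'}\lambda_{l''}\otimes g_{l'}\otimes g_{l''}=(U_g)_{12}(U_g)_{13},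
\]
and $(\mathrm{id}\otimes\varepsilon)U_g=\lambda_{(1,1)}=1$ by \eqref{eq:pchi}.

\emph{Antipode.} We have $S_0(p_\chi gp_\psi)=p_{\psi^{-1}}g^{-1}p_{\chi^{-1}}$, so after reindexing $(\mathrm{id}\otimes S_0)U_g=\sum_{\chi,\psi}\lambda_{(\chi^{-1},\psi^{-1})}\otimes p_\psi g^{-1}p_\chi$. Using $\nu p_\psi=\overline{\sigma(\psi,\psi)}p_\psi$ and $p_\chi\nu^*=\sigma(\chi,\chi)p_\chi$, we get
\[
(\mathrm{id}\otimes S)U_g=\sum_{\chi,\psi}\sigma(\chi,\chi)\overline{\sigma(\psi,\psi)}\,\lambda_{(\chi^{-1},\psi^{-1})}\otimes p_\psi g^{-1}p_\chi=\sum_l\lambda_l^*\otimes g_l^*=U_g^* .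
\]
The unitary $\nu$ is chosen precisely to produce the factor $\omega(l,l)$. By Lemma~\ref{lem:bar}, the conjugate of $U_g$ is unitary.

\emph{Generation.} Since the $\lambda_l$ are linearly independent, for each $l$ there is a linear functional on $B(\ell^2(L))$ equal to $1$ on $\lambda_l$ and $0$ on the other $\lambda_m$. So the span of the entries of $U_g$ contains every $g_l$, and hence $g$. Let $E$ be a nonempty finite generating set of $\Gamma$ and $u=\bigoplus_{g\in E}U_g$. The entries of $u$ lie in $\mathbb C[\Gamma]$ and generate it as a $*$-algebra.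

Thus $(C^*(\Gamma),u)$ is a Woronowicz algebra with $\mathcal O(G)=\mathbb C[\Gamma]$, and Proposition~\ref{prop:twist}(a) gives fullness and the statement on coamenability.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Let $H$ be a closed quantum subgroup and $M=\ker(\Gamma\to\bar\Gamma)$. By Proposition~\ref{prop:twist}(b), $C(H)=C^*(\Gamma/M)$ and $\pi$ is the canonical map $C^*(\Gamma)\to C^*(\Gamma/M)$, so $H$ is determined by $M$. Conversely, let $M\lhd\Gamma$ and let $\pi$ be the canonical map. On $C^*(\Gamma/M)$ consider $\bar\Delta=\bar\Omega\Delta_0(\cdot)\bar\Omega^*$, the counit $\bar\varepsilon$, and $\bar S=\pi(\nu)S_0(\cdot)\pi(\nu)^*$. On group elements, $\bar\Delta\pi=(\pi\otimes\pi)\Delta$, $\bar\varepsilon\pi=\varepsilon$ and $\bar S\pi=\pi S$. Applying $\pi$ to the identities \eqref{eq:axioms} for $u$ shows that $(C^*(\Gamma/M),\pi(u))$ is a Woronowicz algebra. Its entries generate $\mathbb C[\Gamma/M]$, so it is full and defines a closed quantum subgroup. Different $M$ give different subgroups, since $M=\{g\in\Gamma: g-1\in\ker\pi\}$. The remaining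 two statements are Proposition~\ref{prop:twist}(b) and (c).
\end{proof}

\begin{example}\label{ex:klein}
Let $A=\{1,a,b,ab\}$ be a Klein four-group. Index $\widehat A$ by pairs $(i,j)\in\mathbb Z_2^2$, with $\chi(a)=(-1)^i$ and $\chi(b)=(-1)^j$. Writing $e_0=p$, $e_1=q$, $e'_0=p'$, $e'_1=q'$, we have $p_{(i,j)}=e_ie'_j$. For the bicharacter $\sigma((i,j),(k,l))=(-1)^{il}$ we get $\Omega=\sum_{i,l}(-1)^{il}e_i\otimes e'_l=p\otimes1+q\otimes b$ and $\nu=\sum_{i,j}(-1)^{ij}e_ie'_j=p+qb$. These are the unitaries \eqref{eq:omega} and \eqref{eq:nu}.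
\end{example}

\begin{remark}\label{rem:pauli}
For the group $\Gamma$ of Section~\ref{sec:example}, the matrix $U_t$ has size $16$, while Theorem~\ref{thm:B} needs size $2$. The gain comes from the relation $tb=at$. By \eqref{eq:tp}, $e_it=te'_i$, so $p_{(i,j)}tp_{(k,l)}$ vanishes unless $l=i$, and $p_{(i,j)}tp_{(k,i)}=e'_je_ite_k$. Only the subgroup $L_0=\{l=i\}$ of $L$ matters, and on it $\omega((i,j,k),(i',j',k'))=(-1)^{ij'+ki'}$. Let $X=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ and $Z=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$. Since $XZ=-ZX$,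
\[
Z^jX^iZ^k\cdot Z^{j'}X^{i'}Z^{k'}=(-1)^{ij'+ki'}\,Z^{j+j'}X^{i+i'}Z^{k+k'},
\]
so these $2\times2$ matrices multiply like the $\lambda_l$, $l\in L_0$. Substituting them for the $\lambda_l$ gives
\[
\sum_{i,j,k}Z^jX^iZ^k\otimes e'_je_ite_k=\Big(\sum_jZ^j\otimes e'_j\Big)\Big(\sum_iX^i\otimes e_i\Big)\Big(\sum_kZ^k\otimes te_k\Big),
\]
which is the factorization \eqref{eq:u} of $u$.
\end{remark}

\section{Thompson's group and a quantum group with trivial tori}\label{sec:thompson}

By Theorem~\ref{thm:C}(2), the number of closed quantum subgroups is smallest when $\Gamma$ is simple. We need a finitely generated simple group that is not amenable and contains a Klein four-group.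

For a finite word $\alpha$ in the letters $0,1$, let $[\alpha]$ be the \emph{cone} of all sequences in the Cantor set $\{0,1\}^{\mathbb N}$ that begin with $\alpha$. Thompson's group $V$ consists of the homeomorphisms $f$ for which there are two partitions of the Cantor set into cones, $[\alpha_1],\dots,[\alpha_n]$ and $[\beta_1],\dots,[\beta_n]$, with $f(\alpha_i\eta)=\beta_i\eta$ for all $i$ and all sequences $\eta$. The group $V$ is finitely generated, infinite and simple \cite{higman,cfp}. Let $a$ and $b$ be the maps that change the first and the second letter of a sequence, respectively. They are commuting involutions in $V$, and $A=\{1,a,b,ab\}$ is a Klein four-group acting regularly on the four cones $[00],[01],[10],[11]$.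

\begin{lemma}\label{lem:V}
The group $V$ is not amenable.
\end{lemma}

\begin{proof}
Otherwise there is a $V$-invariant Borel probability measure $m$ on the Cantor set. The element of $V$ given by $00\mapsto0$, $01\mapsto10$, $1\mapsto11$ maps $[00]$ onto $[0]$, the element $b$ maps $[01]$ onto $[00]$, and $a$ maps $[0]$ onto $[1]$. Hence $m[0]=m[00]=m[01]$, while $m[0]=m[00]+m[01]$. So $m[0]=0$ and $m[1]=m[0]=0$, which contradicts $m[0]+m[1]=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
Let $G=G(V,A,\sigma)$ with $\sigma$ as in Example~\ref{ex:klein}. By (1) and Lemma~\ref{lem:V}, $G$ is not coamenable. By (2) and the simplicity of $V$, the only closed quantum subgroups of $G$ are $\{1\}$, from $M=V$, and $G$, from $M=1$. If $G$ were a group dual, Lemma~\ref{lem:normal} with $H=G$ would show that $A$ is normal in $V$, which is impossible for a nontrivial finite subgroup of an infinite simple group. Each torus $T_Q$ is a closed quantum subgroup and a group dual by Lemma~\ref{lem:torus}, so $T_Q\ne G$ and $T_Q=\{1\}$. Thus $C^*(\Lambda_Q)=\mathbb C$ and $\Lambda_Q=\{1\}$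 for every $Q$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{banica}
Teo Banica, \emph{Principles of operator algebras}, arXiv:2208.03600 (2022).

\bibitem{cfp}
Cannon, Floyd and Parry, \emph{Introductory notes on Richard Thompson's groups}, Enseign. Math., 1996.

\bibitem{higman}
Higman, \emph{Finitely presented infinite simple groups}, 1974.

\end{thebibliography}
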